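\title{Perinormality neither ascends to nor descends from the completion}

\begin{abstract}
An integral domain is perinormal if its only local overrings that satisfy going-down are its localizations at prime ideals. For a Noetherian local domain $R$ whose completion $\widehat R$ is a domain, we show that perinormality of $R$ does not imply perinormality of $\widehat R$, and that the converse implication fails as well. Counterexamples exist in every dimension $d\ge 3$ and over every field, among localizations of finitely generated algebras. They come from a criterion that decides perinormality of a ring glued along curves in terms of finite field extensions. In dimension at most $2$ perinormality coincides with normality for such rings; there descent holds, and ascent holds for excellent rings but fails for a non-excellent unique factorization domain. Descent also holds for excellent Henselian local domains.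
\end{abstract}

\section{Introduction}

Rings are commutative with identity. Let $R$ be an integral domain with fraction field $K$. An \emph{overring} of $R$ is a ring $S$ with $R\subseteq S\subseteq K$. A ring extension $R\subseteq S$ \emph{satisfies going-down} if for all primes $\mathfrak p\subset\mathfrak q$ of $R$ and every prime $Q$ of $S$ with $Q\cap R=\mathfrak q$ there is a prime $P\subset Q$ of $S$ with $P\cap R=\mathfrak p$. The domain $R$ is \emph{perinormal} if every local overring $S$ of $R$ such that $R\subseteq S$ satisfies going-down is a localization $R_{\mathfrak p}$ at a prime $\mathfrak p$ of $R$. Here a local ring is a ring with a unique maximal ideal; it need not be Noetherian.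

Every flat $R$-algebra satisfies going-down over $R$, and the flat local overrings of $R$ are exactly the rings $R_{\mathfrak p}$. So $R$ is perinormal when, among local overrings, going-down forces flatness, although going-down sees nothing but the ordered sets of primes. For Noetherian domains the notion sits between two familiar ones: normal domains are perinormal, and a perinormal domain is a discrete valuation ring (DVR) after localizing at any prime of height one (Proposition~\ref{prop:normal}). In dimension one the three conditions therefore agree, while in dimension three neither implication can be reversed (Examples~\ref{ex:fold} and~\ref{ex:glue}). The following question is posed by Epstein and Shapiro \cite{ES}.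

\medskip
\noindent\textbf{Question.} Let $R$ be a Noetherian local domain whose completion $\widehat R$ is also a domain.
\begin{enumerate}
\item[(a)] If $R$ is perinormal, is $\widehat R$ perinormal?
\item[(b)] If $\widehat R$ is perinormal, is $R$ perinormal?
\end{enumerate}
\medskip

The assumption on $\widehat R$ is needed for the question to make sense, since perinormality is defined for domains. For normality the analogous questions have clean answers: normality descends from $\widehat R$ to $R$ by faithful flatness, and it ascends when $R$ is excellent (the definition is recalled in Section~\ref{sec:dim2}). One would guess the same for perinormality. Both guesses are wrong.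

\begin{theorem}\label{thm:main}
Let $k$ be a field and $d\ge 3$.
\begin{enumerate}
\item[(1)] There is a $d$-dimensional ring $R$ with $\widehat R$ a domain such that $R$ is perinormal and $\widehat R$ is not.
\item[(2)] There is a $d$-dimensional ring $R$ with $\widehat R$ a domain such that $\widehat R$ is perinormal and $R$ is not.
\end{enumerate}
In both cases $R$ is the localization of a finitely generated $k$-domain at a maximal ideal; in particular $R$ is excellent.
\end{theorem}

The bound $d\ge3$ is sharp in (2), and it is sharp in (1) among excellent rings.

\begin{theorem}\label{thm:dim2}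
Let $R$ be a Noetherian local domain with $\dim R\le 2$ and $\widehat R$ a domain. Then $R$ is perinormal if and only if $R$ is normal, and $\widehat R$ is perinormal if and only if $\widehat R$ is normal. Hence $R$ is perinormal if $\widehat R$ is, and for excellent $R$ the two conditions are equivalent. There is a non-excellent two-dimensional Noetherian local unique factorization domain $R$ with $\widehat R$ a domain such that $R$ is perinormal and $\widehat R$ is not.
\end{theorem}

In all dimensions, descent holds under an additional hypothesis, which by Theorem~\ref{thm:main}(2) cannot be dropped.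

\begin{theorem}\label{thm:hensel}
Let $R$ be an excellent Henselian local domain. Then $\widehat R$ is a domain, and if $\widehat R$ is perinormal, then so is $R$.
\end{theorem}

We make no claim about (a) for excellent Henselian rings of dimension at least $3$.

The rings of Theorem~\ref{thm:main} are obtained by gluing. Take a normal local domain $B$, a curve of codimension at least $2$ in $\operatorname{Spec}B$ with ideal $I$, and a DVR $D\subset B$ over which the curve is finite, and put $A=D+I$. Perinormality of $A$ turns out to depend only on the fraction field $F$ of $D$ and the function fields $F_1,\dots,F_r$ of the components of the curve: it fails exactly when some proper extension field of $F$ embeds into all the $F_i$ (Theorem~\ref{thm:criterion}). Completion extends scalars from $F$ to the fraction field $\widehat F$ of $\widehat D$ (Proposition~\ref{prop:completion}). Under this extension a field can split into $\widehat F\times\widehat F$, which destroys a common extension, and two non-isomorphic fields can become isomorphic, which creates one. These two phenomena give parts (2) and (1) of Theorem~\ref{thm:main} in Section~\ref{sec:examples}. Sections~\ref{sec:dim2} and~\ref{sec:hensel}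 prove Theorems~\ref{thm:dim2} and~\ref{thm:hensel}.

\section{Going-down overrings}\label{sec:gd}

For a prime $\mathfrak p$ of a ring $R$ we write $\kappa(\mathfrak p)$ for the fraction field of $R/\mathfrak p$. If $R\subseteq S$, a prime $P$ of $S$ \emph{lies over} $\mathfrak p$ if $P\cap R=\mathfrak p$. Reading the inclusions in the definition of going-down as strict or as non-strict gives the same condition. A \emph{normal} domain is one that is integrally closed in its fraction field. We call a local overring $U$ of a domain $R$ a \emph{local GD-overring} if $R\subseteq U$ satisfies going-down, and we call $\mathfrak m_U\cap R$ its \emph{center}, where $\mathfrak m_U$ is the maximal ideal of $U$.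

The following textbook facts are used throughout. An integral extension $R\subseteq S$ satisfies \emph{lying over} (every prime of $R$ has a prime of $S$ over it), \emph{going-up} (if $\mathfrak p\subseteq\mathfrak q$ and $P$ lies over $\mathfrak p$, then some $Q\supseteq P$ lies over $\mathfrak q$) and \emph{incomparability} (distinct primes over the same prime are incomparable). Consequently $\dim S=\dim R$; $\operatorname{ht}(Q\cap R)\ge\operatorname{ht}Q$; a prime $Q$ is maximal if and only if $Q\cap R$ is; $R$ is local if $S$ is; and if $R$ is local, then $S$ is local if and only if just one prime lies over the maximal ideal of $R$. By Krull's principal ideal theorem, a minimal prime of a nonzero nonunit in a Noetherian domain has height one. A Noetherian normal domain is the intersection of its localizations at primes of height one, and these are DVRs. Finally, a DVR $V$ is a maximal proper subring of its fraction field $K$: if a ring $S\supseteq V$ contains an element $a$ of negative value, then each $b\in K$ equals $(ba^{-N})a^N\in S$ for large $N$.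

\begin{lemma}\label{lem:center}
Let $U$ be a local overring of a domain $R$ with center $\mathfrak p$.
\begin{enumerate}
\item[(1)] $R_{\mathfrak p}\subseteq U$, and $R\subseteq U$ satisfies going-down if and only if $R_{\mathfrak p}\subseteq U$ does.
\item[(2)] $U$ is a localization of $R$ at a prime if and only if $U=R_{\mathfrak p}$.
\item[(3)] If $R$ is perinormal, then so is $R_{\mathfrak q}$ for every prime $\mathfrak q$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Elements of $R\setminus\mathfrak p$ are units of $U$. Every prime of $U$ contracts to a prime of $R$ contained in $\mathfrak p$, and these primes correspond, preserving inclusions, to the primes of $R_{\mathfrak p}$. So the two going-down conditions ask for the same thing. (2) The center of $R_{\mathfrak q}$ is $\mathfrak q$. (3) Let $U$ be a local GD-overring of $R_{\mathfrak q}$ and $\mathfrak p=\mathfrak m_U\cap R$. Then $\mathfrak p\subseteq\mathfrak q$ and $R_{\mathfrak p}=(R_{\mathfrak q})_{\mathfrak pR_{\mathfrak q}}$. Applying (1) twice, $U$ satisfies going-down over $R_{\mathfrak p}$ and hence over $R$. So $U=R_{\mathfrak p}$, a localization of $R_{\mathfrak q}$.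
\end{proof}

Thus $R$ is perinormal if and only if every local GD-overring equals the localization of $R$ at its center. The next lemma is our main source of overrings that violate this condition.

\begin{lemma}\label{lem:bij}
Let $R\subseteq S$ be an integral extension with $\operatorname{Spec}S\to\operatorname{Spec}R$ bijective. Then $R\subseteq S$ satisfies going-down. If moreover $R$ is a perinormal local domain and $S$ is an overring of $R$, then $S=R$.
\end{lemma}

\begin{proof}
Let $\mathfrak p\subseteq\mathfrak q$, let $Q$ lie over $\mathfrak q$ and let $P$ lie over $\mathfrak p$. Going-up gives $Q'\supseteq P$ over $\mathfrak q$, and $Q'=Q$ by injectivity. In the second statement $S$ is local with center the maximal ideal $\mathfrak m$ of $R$, so $S=R_{\mathfrak m}=R$ by Lemma~\ref{lem:center}.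
\end{proof}

There is a converse once nothing has been identified in height one: two primes over the same prime are told apart by a hypersurface through one of them, and going-down cannot move this hypersurface to the other.

\begin{lemma}\label{lem:gdbij}
Let $R\subseteq C$ be an integral extension of domains that satisfies going-down, with $C$ Noetherian. Suppose that every prime $P$ of $C$ of height one is the only prime of $C$ over $P\cap R$. Then $\operatorname{Spec}C\to\operatorname{Spec}R$ is bijective.
\end{lemma}

\begin{proof}
The map is surjective by lying over. Suppose that $N_1\ne N_2$ lie over the same prime $\mathfrak q$. By incomparability there is $f\in N_2\setminus N_1$. Let $P\subseteq N_2$ be a minimal prime of $fC$; it has height one, and $P\cap R\subseteq\mathfrak q$. Going-down at $N_1$ gives a prime $P'\subseteq N_1$ over $P\cap R$. By hypothesis $P'=P$, so $f\in N_1$, a contradiction.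
\end{proof}

A local GD-overring is a priori an arbitrary subring of $K$. The next lemma bounds it from above.

\begin{lemma}\label{lem:trap}
Let $U$ be a local GD-overring of a domain $R$ with center $\mathfrak p$, and let $\mathfrak p_0\subseteq\mathfrak p$ be a prime such that $R_{\mathfrak p_0}$ is a DVR. Then $U\subseteq R_{\mathfrak p_0}$.
\end{lemma}

\begin{proof}
Going-down at $\mathfrak m_U$ gives a prime $P_0$ of $U$ over $\mathfrak p_0$. Then $R_{\mathfrak p_0}\subseteq U_{P_0}$, and $U_{P_0}\neq K$ because $P_0\supseteq\mathfrak p_0\ne0$. Since a DVR is a maximal proper subring of $K$, we get $U\subseteq U_{P_0}=R_{\mathfrak p_0}$.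
\end{proof}

\begin{proposition}\label{prop:normal}
Let $R$ be a Noetherian domain.
\begin{enumerate}
\item[(1)] If $R$ is normal, then $R$ is perinormal.
\item[(2)] If $R$ is perinormal and $\operatorname{ht}\mathfrak p=1$, then $R_{\mathfrak p}$ is a DVR.
\end{enumerate}
\end{proposition}

\begin{proof}
(1) Let $U$ be a local GD-overring with center $\mathfrak p$. If $\mathfrak p=0$, then $U\supseteq R_{(0)}=K$. Otherwise Lemma~\ref{lem:trap} puts $U$ inside the intersection of the rings $R_{\mathfrak p_0}$ with $\mathfrak p_0\subseteq\mathfrak p$ of height one, which is $R_{\mathfrak p}$. In both cases $U=R_{\mathfrak p}$.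

(2) The ring $E=R_{\mathfrak p}$ is perinormal by Lemma~\ref{lem:center}(3). Let $E'$ be its integral closure and $M$ a maximal ideal of $E'$. The local overring $E'_M$ has center $\mathfrak pE$. It satisfies going-down over $E$, because the only strict inclusion of primes of $E$ is $0\subset\mathfrak pE$, and the zero ideal lies over $0$. Hence $E'_M=E$, so $E'=E$, and a normal Noetherian local domain of dimension one is a DVR.
\end{proof}

The last lemma transports finite overrings along flat maps. Recall that a flat local homomorphism of local rings is faithfully flat.

\begin{lemma}\label{lem:flat}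
Let $R\subseteq T$ be a faithfully flat extension of domains and let $S$ be an overring of $R$ that is a finite $R$-module. Then $S\otimes_RT$ is an overring of $T$ that is finite over $T$, and $S\otimes_RT=T$ only if $S=R$. In particular, if $T$ is normal, then so is $R$.
\end{lemma}

\begin{proof}
By flatness $T\subseteq S\otimes_RT\subseteq K\otimes_RT=(R\setminus0)^{-1}T\subseteq\operatorname{Frac}T$. The quotient $(S\otimes_RT)/T=(S/R)\otimes_RT$ vanishes only if $S/R$ does. If $T$ is normal and $a\in K$ is integral over $R$, take $S=R[a]$; then $S\otimes_RT=T$, so $a\in R$.
\end{proof}

\section{Gluing along curves}\label{sec:glue}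

We need rings that are not normal, but whose normalization is known and whose overrings can be listed. By Proposition~\ref{prop:normal}(2) the non-normal locus should have codimension at least $2$, and for the completion to be a domain the normalization should be local. This leads to the following construction.

\begin{definition}\label{def:datum}
A \emph{gluing datum} $(B,D,I)$ consists of
\begin{itemize}
\item a Noetherian normal local domain $(B,\mathfrak n)$;
\item an ideal $I=Q_1\cap\dots\cap Q_r$, $r\ge1$, where the $Q_i$ are distinct primes of $B$ with $\operatorname{ht}Q_i\ge2$ and $\dim B/Q_i=1$;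
\item a subring $D\subset B$ that is a DVR, such that $D\cap I=0$ and $B/I$ is a finite $D$-module.
\end{itemize}
We put $A=D+I$, $F=\operatorname{Frac}D$, $F_i=\operatorname{Frac}(B/Q_i)$ and $L=F\otimes_D(B/I)$, and we call $L$ the \emph{associated algebra}.
\end{definition}

The ring $A$ consists of the elements of $B$ whose restriction to the curve $\operatorname{Spec}B/I$ comes from $D$. So $\operatorname{Spec}A$ arises from $\operatorname{Spec}B$ by collapsing the curve onto $\operatorname{Spec}D$ and changing nothing else. The next lemma makes this precise.

\begin{lemma}\label{lem:structure}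
Let $(B,D,I)$ be a gluing datum.
\begin{enumerate}
\item[(1)] $A$ is a Noetherian local domain with $\operatorname{Frac}A=\operatorname{Frac}B$, and $B$ is finite over $A$.
\item[(2)] $I$ is a prime of $A$ with $A/I=D$. The primes of $A$ containing $I$ are $I$ and the maximal ideal $\mathfrak m$. The primes of $B$ over $I$ are exactly $Q_1,\dots,Q_r$.
\item[(3)] If $\mathfrak p\not\supseteq I$ is a prime of $A$, there is a unique prime $P$ of $B$ over $\mathfrak p$, and $A_{\mathfrak p}=B_P$.
\item[(4)] $L=\prod_iF_i$ and $B/I\subset L$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Let $b_1=1,b_2,\dots,b_s\in B$ generate $B/I$ over $D$. Every $b\in B$ has the form $\sum d_jb_j+c$ with $d_j\in D$ and $c\in I\subseteq A$, so $B=\sum Ab_j$. By the Eakin--Nagata theorem, a subring over which a Noetherian ring is finite is Noetherian; so $A$ is Noetherian. It is local because $B$ is local and integral over it. For $0\neq c\in I$ every $b\in B$ equals $(bc)/c$ with $bc,c\in A$, so the fraction fields agree.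

(2) We have $A/I=D/(D\cap I)=D$, which has two primes. A prime of $B$ containing $I$ contains $Q_1\cdots Q_r$, hence some $Q_i$, so it is $Q_i$ or $\mathfrak n$ as $\dim B/Q_i=1$. Now $\mathfrak n$ lies over $\mathfrak m$, and $Q_i\cap A\in\{I,\mathfrak m\}$ is not $\mathfrak m$ because $Q_i$ is not maximal.

(3) Choose $c\in I\setminus\mathfrak p$. Then $cB\subseteq A$, so $(A\setminus\mathfrak p)^{-1}B=A_{\mathfrak p}$. The primes of $B$ over $\mathfrak p$ correspond to the primes of this ring over $\mathfrak pA_{\mathfrak p}$, so there is exactly one, $P$. The local ring $(A\setminus\mathfrak p)^{-1}B$ equals its localization at its maximal ideal, which is $B_P$.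

(4) The image of $A\setminus I$ in $A/I=D$ is $D\setminus0$, so $L=(A\setminus I)^{-1}(B/I)$. This is a reduced finite-dimensional $F$-algebra whose primes correspond to the primes of $B$ over $I$. Hence it is the product of its residue fields $F_i$. If $0\ne d\in D$, then $d\notin Q_i$ since $D\cap Q_i=D\cap(A\cap Q_i)=D\cap I=0$. So $db\in I$ implies $b\in Q_i$ for all $i$, that is, $B/I$ is torsion-free over $D$ and embeds in $L$.
\end{proof}

Our gluing data come from curves in affine space. The next lemma computes $B/I$ for them and shows that $A$ is of the type required in Theorem~\ref{thm:main}.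

\begin{lemma}\label{lem:affine}
Let $B_0=k[t,u_1,\dots,u_{d-1}]$ be a polynomial ring over a field $k$, let $\mathfrak n_0=(t,u_1,\dots,u_{d-1})$, and let $I_0$ be an ideal of $B_0$ such that
\begin{enumerate}
\item[(i)] $k[t]\cap I_0=0$ and $B_0/I_0$ is a finite $k[t]$-module;
\item[(ii)] $\mathfrak n_0$ contains $I_0$, and it is the only prime of $B_0$ containing $I_0$ and $t$.
\end{enumerate}
Put $B=(B_0)_{\mathfrak n_0}$, $D=k[t]_{(t)}$, $I=I_0B$. Then $B/I=D\otimes_{k[t]}(B_0/I_0)$ is a finite $D$-module, $D\cap I=0$, and $D+I$ is the localization of a finitely generated $k$-domain at a maximal ideal.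
\end{lemma}

\begin{proof}
Let $A_0=k[t]+I_0$, so that $A_0/I_0=k[t]$. As in Lemma~\ref{lem:structure}(1), $B_0$ is finite over $A_0$. The Artin--Tate lemma (if $k\subseteq A_0\subseteq B_0$ with $B_0$ a finitely generated $k$-algebra and a finite $A_0$-module, then $A_0$ is a finitely generated $k$-algebra) applies. The ideal $\mathfrak m_0=tk[t]+I_0$ of $A_0$ is maximal with residue field $k$, and by (ii) the only prime of $B_0$ over it is $\mathfrak n_0$. Let $W=A_0\setminus\mathfrak m_0$. The ring $W^{-1}B_0$ is integral over the local ring $(A_0)_{\mathfrak m_0}$ with one prime over the maximal ideal, so it is local with maximal ideal generated by $\mathfrak n_0$; hence $W^{-1}B_0=B$ and $W^{-1}I_0=I$. The image of $W$ in $A_0/I_0=k[t]$ is $k[t]\setminus(t)$. Therefore $B/I=W^{-1}(B_0/I_0)=D\otimes_{k[t]}(B_0/I_0)$, and the subring $(A_0)_{\mathfrak m_0}/I=W^{-1}(A_0/I_0)$ of $B/I$ is $D$. This gives $D\cap I=0$ and $(A_0)_{\mathfrak m_0}=D+I$.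
\end{proof}

In this situation $B$ is a regular local ring of dimension $d$, hence normal, and $\operatorname{ht}Q+\dim B/Q=d$ for every prime $Q$. So for $d\ge3$ the triple $(B,D,I)$ is a gluing datum as soon as $I$ is a finite intersection of primes $Q$ with $\dim B/Q=1$, and then $\dim A=d$.

\subsection*{Double covers of a line}
Let $d\ge3$, $B_0=k[x,y,z_1,\dots,z_{d-2}]$, $t=x$ and $I_0=(g,z_1,\dots,z_{d-2})$, where $g\in k[x][y]$ is monic of degree $2$ in $y$ and $g\equiv y^2 \bmod x$. Then $B_0/I_0=k[x][y]/(g)$ is free of rank $2$ over $k[x]$, and a prime containing $I_0$ and $x$ contains $y^2$ and all $z_j$. Lemma~\ref{lem:affine} applies and gives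
\begin{equation}\label{eq:double}
D=k[x]_{(x)},\qquad F=k(x),\qquad B/I=D[y]/(g)=D\oplus Dy,\qquad L=F[y]/(g).
\end{equation}
In particular $A\ne B$, so $A$ is not normal. If $g$ is irreducible over $F$, then $L$ is a field, its subring $B/I$ is a domain of dimension one, and $(B,D,I)$ is a gluing datum with $r=1$. The two examples below take $d=3$ and $z=z_1$; see Figure~\ref{fig:curves}. In the first we use Eisenstein's criterion: a monic polynomial over a DVR whose other coefficients lie in the maximal ideal and whose constant term is a uniformizer is irreducible over the fraction field.

\begin{figure}[ht]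
\centering
\begin{tikzpicture}[scale=2.5]
\draw[thick,domain=-0.7:0.7,samples=40] plot ({(\x)*(\x)},{\x});
\fill (0,0) circle (0.02);
\draw (-0.5,-0.9)--(0.6,-0.9); \fill (0,-0.9) circle (0.02);
\node at (0.05,-1.05) {$y^2=x$};
\begin{scope}[xshift=1.6cm]
\draw[thick] (-0.5,0)--(0.55,0); \draw[thick] (-0.5,0.5)--(0.55,-0.55);
\fill (0,0) circle (0.02);
\draw (-0.5,-0.9)--(0.6,-0.9); \fill (0,-0.9) circle (0.02);
\node at (0.05,-1.05) {$y(y+x)=0$};
\end{scope}
\begin{scope}[xshift=3.2cm]
\draw[thick,domain=-1.35:0.4,samples=70] plot ({(\x)*(\x)+(\x)},{(\x)*(\x)*(\x)+(\x)*(\x)});
\fill (0,0) circle (0.02);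
\draw (-0.5,-0.9)--(0.6,-0.9); \fill (0,-0.9) circle (0.02);
\node at (0.05,-1.05) {$y^2+xy=x^3$};
\end{scope}
\end{tikzpicture}
\caption{Three curves in the plane $z=0$ of affine $3$-space (real points), each of degree $2$ over the $x$-line drawn below it. Collapsing the curve onto the line and localizing at the origin gives a ring that is not perinormal for the irreducible curve on the left and perinormal for the two lines in the middle. The nodal cubic on the right is irreducible but has two branches at the origin: it behaves like the left curve before completion and like the middle one after.}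
\label{fig:curves}
\end{figure}

\begin{example}[folding one curve]\label{ex:fold}
Let $g=y^2-x$, which is irreducible over $F$ by Eisenstein's criterion. Then $I=Q_1$ is prime in $B$. By Lemma~\ref{lem:structure} exactly one prime of $B$ lies over each prime of $A$: over $I$ lies $Q_1$, over $\mathfrak m$ lies $\mathfrak n$, and part (3) covers the others. Since $B\neq A$, Lemma~\ref{lem:bij} shows that $A$ is not perinormal; the offending overring is $B$. Nevertheless $A_{\mathfrak p}$ is a DVR for every $\mathfrak p$ of height one: the height of $I$ in $A$ is at least $\operatorname{ht}Q_1=2$, so $\mathfrak p\not\supseteq I$ and $A_{\mathfrak p}=B_P$ is normal.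
\end{example}

\begin{example}[gluing two lines]\label{ex:glue}
Let $g=y(y+x)$. Then $I=Q_1\cap Q_2$ with $Q_1=(y,z)$ and $Q_2=(y+x,z)$, because $(y)\cap(y+x)=(g)$ in the unique factorization domain $B/zB$. Here $B/Q_i=D$ and $L=F\times F$. We show by hand that no ring $U$ with $A\subsetneq U\subseteq B$ satisfies going-down over $A$. The $D$-submodule $U/I$ of $D\oplus Dy$ strictly contains $D$, so $U/I=D\oplus Dx^ny$ for some $n\ge0$. Let $P=yB$ and $\mathfrak p_0=P\cap A$. Then $\mathfrak p_0\subseteq Q_1\cap A=I$, and $\mathfrak p_0\not\supseteq I$ since $z\notin P$. By Lemma~\ref{lem:structure}(3) and lying over, $P\cap U$ is the only prime of $U$ over $\mathfrak p_0$. It contains $x^ny$, which is congruent to $-x^{n+1}\ne0$ modulo $Q_2$. So $P\cap U\not\subseteq Q_2\cap U$, and going-down fails for $\mathfrak p_0\subset I$ and the prime $Q_2\cap U$: the plane $y=0$ contains the first line but not the second. Theorem~\ref{thm:criterion} will show that $A$ is perinormal.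
\end{example}

In Example~\ref{ex:glue} every ring strictly between $A$ and $B$, or equal to $B$, separates the two lines, and this is what ruins going-down. In general the dangerous rings $U$ between $A$ and $B$ are those with a single prime over $I$, and these are detected by subfields of $L$. Subalgebras are understood to contain the identity of $L$. An $F$-subalgebra of $L=\prod F_i$ that is a field embeds over $F$ into each $F_i$ by projection; conversely, a field $E\supseteq F$ with $F$-embeddings into all $F_i$ embeds diagonally as such a subalgebra. So the condition in the next theorem says that no proper extension field of $F$ embeds over $F$ into all of $F_1,\dots,F_r$.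

\begin{theorem}\label{thm:criterion}
Let $(B,D,I)$ be a gluing datum. Then $A=D+I$ is perinormal if and only if the only $F$-subalgebra of $L$ that is a field is $F$ itself.
\end{theorem}

\begin{proof}
\emph{A field $E\supsetneq F$ in $L$ destroys perinormality.} Let $U=\{b\in B: b\bmod I\in E\}$, a ring between $A$ and $B$ with $U/I=E\cap(B/I)$. Every $e\in E$ has the form $\beta/d$ with $\beta\in B/I$ and $0\ne d\in D$, and then $\beta=de\in U/I$. Hence $(D\setminus0)^{-1}(U/I)=E\ne F$, so $U\ne A$. We check that $\operatorname{Spec}U\to\operatorname{Spec}A$, which is surjective by lying over, is injective. Over a prime $\mathfrak p\not\supseteq I$ there is one prime of $B$, hence by lying over for $U\subseteq B$ one prime of $U$. Over $\mathfrak m$ there is one prime, since $U$ is local, being a subring over which the local ring $B$ is integral. The primes over $I$ correspond to the primes of $(D\setminus0)^{-1}(U/I)=E$, a field. By Lemma~\ref{lem:bij}, $A$ is not perinormal.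

\emph{If there is no such field, $A$ is perinormal.} Let $U$ be a local GD-overring of $A$ with center $\mathfrak p$. We must show $U=A_{\mathfrak p}$. If $\mathfrak p\not\supseteq I$, then $A_{\mathfrak p}=B_P$ is Noetherian and normal, hence perinormal, and $U$ is a local GD-overring of $A_{\mathfrak p}$ centered at the maximal ideal; so $U=A_{\mathfrak p}$ by Lemma~\ref{lem:center}. Let $\mathfrak p\in\{I,\mathfrak m\}$.

\emph{Step 1: $U\subseteq(A\setminus\mathfrak p)^{-1}B$.} The Noetherian normal domain $(A\setminus\mathfrak p)^{-1}B$ is the intersection of the DVRs $B_P$, where $P$ runs through the height-one primes of $B$ with $\mathfrak p_0=P\cap A\subseteq\mathfrak p$. Such a $P$ contains no $Q_i$, because $\operatorname{ht}Q_i\ge2$, so $\mathfrak p_0\not\supseteq I$ and $A_{\mathfrak p_0}=B_P$ by Lemma~\ref{lem:structure}(3). Lemma~\ref{lem:trap} gives $U\subseteq B_P$.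

Write $B_I=(A\setminus I)^{-1}B$ and $U_I=(A\setminus I)^{-1}U$. By Step 1, $A_I\subseteq U_I\subseteq B_I$.

\emph{Step 2: $U_I$ is local.} If $\mathfrak p=I$, then $U_I=U$. Let $\mathfrak p=\mathfrak m$, so that $A\subseteq U\subseteq B$ and $U$ is finite over $A$, hence Noetherian. Let $P'$ be a prime of $U$ of height one and $Q$ a prime of $B$ over it. Then $\operatorname{ht}Q\le\operatorname{ht}P'=1$, so $Q\not\supseteq I$ and $P'\cap A\not\supseteq I$. Hence $B$, and with it $U$, has only one prime over $P'\cap A$. By Lemma~\ref{lem:gdbij}, $U$ has exactly one prime over $I$, and $U_I$, which is integral over the local ring $A_I$, is local.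

\emph{Step 3: conclusion.} The set $\mathfrak j=(A\setminus I)^{-1}I$ is an ideal of $A_I$, $U_I$ and $B_I$, with $A_I/\mathfrak j=F$ and $B_I/\mathfrak j=L$. The $F$-subalgebra $U_I/\mathfrak j$ of $L$ is local, reduced and finite-dimensional, hence a field, hence equal to $F$. So $U_I=A_I$, which settles the case $\mathfrak p=I$. If $\mathfrak p=\mathfrak m$, then $U/I\subseteq F\cap(B/I)$ inside $L$. Elements of $B/I$ are integral over $D$ and $D$ is normal, so $U/I=D$ and $U=A$.
\end{proof}

\begin{remark}\label{rem:hyp}
Normality of $B$ is used in Step 1 and for centers not containing $I$, normality of $D$ in the last line, and locality of $B$ to make the ring $U$ built from $E$ local. The condition $\operatorname{ht}Q_i\ge2$ is used in Steps 1 and 2, and the theorem fails without it. Take $B=k[x,y]_{(x,y)}$, $D=k[x]_{(x)}$ and $I=y(y+x)B$. Again $L=F\times F$ contains no field other than $F$, and the proof of Lemma~\ref{lem:structure} is unchanged. But $I$ has height one in the two-dimensional ring $A$, and $A_I$ is not normal since $B_I\ne A_I$ is integral over it. So $A$ is not perinormal by Proposition~\ref{prop:normal}(2).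
\end{remark}

\section{The completion of a glued ring}\label{sec:completion}

Let $(R,\mathfrak m)$ be a Noetherian local ring. Recall that $\widehat R$ is a Noetherian local ring of the same dimension, faithfully flat over $R$; that $M\otimes_R\widehat R$ is the $\mathfrak m$-adic completion of a finite module $M$; and that for a finite $R$-algebra $S$ the ring $S\otimes_R\widehat R$ is the product of the completions of the localizations of $S$ at its finitely many maximal ideals. To apply Theorem~\ref{thm:criterion} to $\widehat A$ we must know that $\widehat A$ is again a glued ring. The curve may acquire new components, and an extra hypothesis ensures that it stays reduced.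

\begin{proposition}\label{prop:completion}
Let $(B,D,I)$ be a gluing datum with $\widehat B$ a normal domain. Let $\widehat F=\operatorname{Frac}\widehat D$ and assume that $\widehat F\otimes_FL$ is reduced. Then $\widehat A$ is a domain, $(\widehat B,\widehat D,I\widehat B)$ is a gluing datum with associated algebra $\widehat F\otimes_FL$, and $\widehat A=\widehat D+I\widehat B$. Hence $\widehat A$ is perinormal if and only if $\widehat F$ is the only field among the $\widehat F$-subalgebras of $\widehat F\otimes_FL$.
\end{proposition}

\begin{proof}
Since $B$ is local and finite over $A$, we have $B\otimes_A\widehat A=\widehat B$. By flatness $\widehat A\subseteq\widehat B$, so $\widehat A$ is a domain. Also $\widehat B=B\widehat A$, and therefore $I\widehat B=IB\widehat A=I\widehat A$.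

Let $\pi$ be a uniformizer of $D$; then $\mathfrak m=\pi D+I$. The composite of the local maps $D\to A\to A/I=D$ is the identity, so the composite $\widehat D\to\widehat A\to\widehat A/I\widehat A=\widehat D$ of their completions is the identity. Thus $\widehat D\subseteq\widehat A$, $\widehat A=\widehat D+I\widehat B$ and $\widehat D\cap I\widehat B=0$.

Next,
\[
\widehat B/I\widehat B=(B/I)\otimes_A\widehat A=(B/I)\otimes_{A/I}(\widehat A/I\widehat A)=(B/I)\otimes_D\widehat D .
\]
The $D$-module $B/I$ is finite and torsion-free, hence free. So $\widehat B/I\widehat B$ is finite and free over $\widehat D$, has dimension one, and embeds in $\widehat F\otimes_{\widehat D}(\widehat B/I\widehat B)=\widehat F\otimes_FL$. The latter ring is reduced, so $I\widehat B$ is the intersection of its finitely many minimal primes. Let $\widehat Q$ be one of them. By freeness $\pi$ is a nonzerodivisor on $\widehat B/I\widehat B$, so $\pi\notin\widehat Q$ and $\widehat Q$ is not maximal; hence $\dim\widehat B/\widehat Q=1$. The prime $\widehat Q\cap B$ contains $I$, hence some $Q_i$, and going-down for the flat map $B\to\widehat B$ gives $\operatorname{ht}\widehat Q\ge\operatorname{ht}(\widehat Q\cap B)\ge2$.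 So $(\widehat B,\widehat D,I\widehat B)$ is a gluing datum, and the last assertion is Theorem~\ref{thm:criterion}.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:examples}

Both rings are of the form $R=D+I$ with $(B,D,I)$ as in Lemma~\ref{lem:affine}. So $R$ is the localization of a finitely generated $k$-domain at a maximal ideal, $\dim R=d$, and $\widehat B$ is a power series ring over $k$, hence a normal domain. It remains to choose the curve and to compare $L$ with $\widehat F\otimes_FL$, where $F=k(t)$ and $\widehat F=k((t))$. We use Hensel's lemma: if $f$ is a monic polynomial over a complete local ring, every simple root of $f$ in the residue field lifts to a root of $f$.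

\subsection*{Part (2): a field that splits}
We want a curve that is irreducible but has two branches at the origin. Take the double cover \eqref{eq:double} with $g=y^2+xy-x^3$, that is,
\[
R=k[x]_{(x)}+(y^2+xy-x^3,\,z_1,\dots,z_{d-2})B,\qquad B=k[x,y,z_1,\dots,z_{d-2}]_{(x,y,z_1,\dots,z_{d-2})}.
\]
The tangent lines $y=0$ and $y=-x$ of this node are distinct and defined over $k$ in every characteristic. Substituting $y=xv$ gives $g=x^2(v^2+v-x)$, so $L=F[v]/(v^2+v-x)$.

The polynomial $v^2+v-x$ has no root in $k(x)$. Indeed, a root $\rho$ is integral over $k[x]$, so $\rho\in k[x]$; then $\rho^2+\rho$ is a constant or has even degree, and so it is not $x$. Hence $L$ is a field and $(B,D,I)$ is a gluing datum with $r=1$. Since $L\supsetneq F$, Theorem~\ref{thm:criterion} shows that $R$ is not perinormal; the offending overring is $B$.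

Modulo $x$ the polynomial $v^2+v-x$ becomes $v(v+1)$, with simple roots $0$ and $-1$. By Hensel's lemma it has a root $v_1\in xk[[x]]$, and the other root $v_2=-1-v_1$ differs from $v_1$ modulo $x$. Therefore
\[
\widehat F\otimes_FL=\widehat F[v]/\bigl((v-v_1)(v-v_2)\bigr)\cong\widehat F\times\widehat F,
\]
which is reduced. A field $E$ with $\widehat F\subseteq E\subseteq\widehat F\times\widehat F$ embeds $\widehat F$-linearly into the first factor, so $E=\widehat F$. By Proposition~\ref{prop:completion}, $\widehat R$ is a perinormal domain.

\subsection*{Part (1): two fields that become isomorphic}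
Now we want two curves whose function fields have no common proper subextension over $k(z)$ but become isomorphic over $k((z))$. We adjoin $n$-th roots of two uniformizers, $z$ and $z(1+z)$, whose ratio is an $n$-th power in $k[[z]]$. Let $n$ be a prime number with $n\ne0$ in $k$ (one of $2$, $3$ will do). Let $B_0=k[x,y,z,w_1,\dots,w_{d-3}]$, $t=z$, and
\[
J_1=(x^n-z,\ y,\ w_1,\dots,w_{d-3}),\qquad J_2=(y^n-z(1+z),\ x,\ w_1,\dots,w_{d-3}),\qquad I_0=J_1\cap J_2 .
\]

\emph{The gluing datum.} The rings $B_0/J_1=k[z][x]/(x^n-z)$ and $B_0/J_2=k[z][y]/(y^n-z(1+z))$ are free of rank $n$ over $k[z]$. A prime containing $z$ and $J_1$ contains $x^n$, $y$ and all $w_j$, and a prime containing $z$ and $J_2$ contains $y^n$, $x$ and all $w_j$; in both cases it is the origin $\mathfrak n_0$. So $J_1$ and $J_2$ satisfy the hypotheses of Lemma~\ref{lem:affine}. So does $I_0$: we have $k[z]\cap I_0\subseteq k[z]\cap J_1=0$, the module $B_0/I_0$ embeds in the finite $k[z]$-module $B_0/J_1\times B_0/J_2$, and a prime containing $I_0$ contains $J_1$ or $J_2$. With $B=(B_0)_{\mathfrak n_0}$, $D=k[z]_{(z)}$ and $Q_i=J_iB$, the lemma gives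
\[
B/Q_1=D[x]/(x^n-z),\qquad B/Q_2=D[y]/(y^n-z(1+z)),
\]
and $I=I_0B=Q_1\cap Q_2$ since localization commutes with finite intersections. Both polynomials are Eisenstein over $D$. So $B/Q_1$ and $B/Q_2$, being free over $D$, embed in the fields
\[
F_1=F[x]/(x^n-z),\qquad F_2=F[y]/(y^n-z(1+z))
\]
of degree $n$ over $F=k(z)$, and they have dimension one. The primes $Q_1$ and $Q_2$ are distinct, since a common value would contain $x$, $y$, all $w_j$ and $z$. Thus $(B,D,I)$ is a gluing datum with $L=F_1\times F_2$. Let $R=D+I$.

\emph{$R$ is perinormal.} Let $E\supsetneq F$ be a field that embeds over $F$ into $F_1$ and $F_2$. Since $n$ is prime, both embeddings are onto, so $F_1\cong F_2$ over $F$ and $z(1+z)$ is an $n$-th power in $F_1$. Now $F_1=k(x)$ with $z=x^n$, so $x^n(1+x^n)$ is an $n$-th power in $k(x)$, and $1+x^n=c^n$ with $c\in k(x)$. The element $c$ is integral over $k[x]$, so it is a polynomial, and it is nonconstant. But $1+x^n$ is coprime to its derivative $nx^{n-1}$, hence squarefree, whereas $c^n$ is divisible by $c^2$. So there is no such $E$, and Theorem~\ref{thm:criterion} applies.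

\emph{$\widehat R$ is a domain that is not perinormal.} The polynomial $T^n-(1+z)$ reduces modulo $z$ to $T^n-1$, which has the simple root $1$ because $n\ne0$ in $k$. By Hensel's lemma there is $u\in k[[z]]$ with $u^n=1+z$ and $u(0)=1$. The algebras
\[
\widehat F\otimes_FF_1=\widehat F[x]/(x^n-z),\qquad \widehat F\otimes_FF_2=\widehat F[y]/(y^n-zu^n)
\]
are fields by Eisenstein's criterion over $k[[z]]$, and $y\mapsto ux$ defines an $\widehat F$-isomorphism from the second to the first. So $\widehat F\otimes_FL\cong E_1\times E_1$ with $[E_1:\widehat F]=n$. This ring is reduced and contains the diagonal copy of $E_1\supsetneq\widehat F$. By Proposition~\ref{prop:completion}, $\widehat R$ is a domain and is not perinormal. This completes the proof of Theorem~\ref{thm:main}, and both parts of the Question have a negative answer. \qed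

\begin{remark}
For $d=3$ the offending overring of $\widehat R$ is $\{b\in k[[x,y,z]]: b(s,0,s^n)=b(0,u(s^n)s,s^n)\}$: the two curves, both parametrized by $s$ with $z=s^n$, are glued to each other but not folded onto the $z$-line. If $n$ is the characteristic of $k$, the construction breaks down before completion: then $(x(1+x))^n=z(1+z)$ in $F_1$, so $F_1\cong F_2$ over $F$ and $R$ is not perinormal.
\end{remark}

\section{Dimension at most two}\label{sec:dim2}

A Noetherian ring is \emph{universally catenary} if in every finitely generated algebra over it all saturated chains of primes between two given primes have the same length. It is \emph{excellent} if it is universally catenary, the fibers of the maps $R_{\mathfrak p}\to\widehat{R_{\mathfrak p}}$ are geometrically regular, and the regular locus of every finitely generated $R$-algebra is open. We use the following standard facts.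
\begin{enumerate}
\item[(E1)] Fields are excellent, and finitely generated algebras over excellent rings and localizations of excellent rings are excellent.
\item[(E2)] If $R$ is an excellent domain and $\ell$ a finite extension of its fraction field, the integral closure of $R$ in $\ell$ is a finite $R$-module (excellent rings are Nagata).
\item[(E3)] The completion of an excellent normal local domain is a normal domain.
\item[(E4)] If $R\subseteq S$ is a finite extension of domains with $R$ excellent, then $\operatorname{ht}P=\operatorname{ht}(P\cap R)$ for every prime $P$ of $S$. This is the dimension formula for universally catenary rings, in which both transcendence degrees vanish.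
\end{enumerate}

In Example~\ref{ex:glue} the non-normal ring is perinormal because two primes of the normalization are identified. Such an identification needs a prime of height at least $2$, as Remark~\ref{rem:hyp} illustrates, and when $\widehat R$ is a domain it cannot take place at the maximal ideal. In dimension two no prime is left.

\begin{proof}[Proof of Theorem~\ref{thm:dim2}]
A normal $R$ is perinormal by Proposition~\ref{prop:normal}(1). Conversely let $R$ be perinormal with maximal ideal $\mathfrak m$, let $a\in K$ be integral over $R$ and put $S=R[a]$. By Lemma~\ref{lem:flat}, $S\otimes_R\widehat R$ is a domain. It is also the product of the completions of $S$ at its maximal ideals, so $S$ is local, with center $\mathfrak m$. We claim that $R\subseteq S$ satisfies going-down. Let $\mathfrak p\subsetneq\mathfrak q$ and let $Q$ lie over $\mathfrak q$. If $\mathfrak p=0$, take $P=0$. If $\mathfrak p\ne0$, then $\operatorname{ht}\mathfrak q\ge2$, so $\mathfrak q=\mathfrak m$, the prime $Q$ is the maximal ideal of $S$, and any prime $P$ over $\mathfrak p$ is contained in $Q$. By Lemma~\ref{lem:center}, $S=R_{\mathfrak m}=R$. So $R$ is normal.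

The ring $\widehat R$ satisfies the hypotheses of the theorem, which gives the second equivalence. Normality descends from $\widehat R$ to $R$ by Lemma~\ref{lem:flat}, and it ascends for excellent $R$ by (E3).

For the example let $T=k[[x,y,z]]/(y^2-x^3)$, where $k$ is a field. Every power series can be written as $f_0(x,y^2,z)+yf_1(x,y^2,z)$, and $f_i(x,y^2,z)\equiv f_i(x,x^3,z)$ modulo $y^2-x^3$. So $T$ is generated by $1$ and $y$ over $k[[x,z]]$. The map $T\to k[[s,z]]$ with $x\mapsto s^2$, $y\mapsto s^3$ sends $a+by$ to $a(s^2,z)+s^3b(s^2,z)$, and comparing even and odd powers of $s$ shows that this vanishes only for $a=b=0$. Hence $T$ is a domain and is free over $k[[x,z]]$; it has dimension $2$, and depth $2$ because $x,z$ is a regular sequence. It is not normal: $s=y/x$ satisfies $s^2=x$ but is not in the image of $T$. By a theorem of Heitmann \cite{Hei}, a complete local ring of depth at least $2$ in which no nonzero element of the prime subring is a zero-divisor is the completion of a Noetherian local unique factorization domain. So $T=\widehat R$ for such a ring $R$, of dimension $2$. Being a unique factorization domain, $R$ is normal, hence perinormal, while $T$ is not perinormal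 by the second equivalence. By (E3), $R$ is not excellent.
\end{proof}

\begin{remark}
The first equivalence fails if $\widehat R$ is not required to be a domain. Let $B$ be the localization of $k[x,y]$ at the complement of $(x,y)\cup(x-1,y)$, let $I$ be the intersection of its two maximal ideals, so $B/I=k\times k$, and let $A=k+I$. As in Lemma~\ref{lem:structure}, $B=A+Ax$ is a finite overring of $A$, the ring $A\neq B$ is Noetherian and local of dimension $2$ with maximal ideal $I$, and $A_{\mathfrak p}=B_P$ is normal for $\mathfrak p\ne I$. A local GD-overring $U$ with center $I$ lies in $B$ by Step 1 of the proof of Theorem~\ref{thm:criterion}, and $U/I$ is a local $k$-subalgebra of $k\times k$, hence $k$. So $A$ is perinormal and not normal.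
\end{remark}

\section{Excellent Henselian rings}\label{sec:hensel}

A local ring $R$ is \emph{Henselian} if for every monic $f\in R[X]$ each simple root of $f$ in the residue field lifts to a root of $f$ in $R$; equivalently, every finite $R$-algebra is a finite product of local rings. In particular a finite $R$-algebra that is a domain is local.

The natural approach to descent is to take a local GD-overring $C$ of $R$ and to extend scalars to the completion. There are two difficulties. First, $C$ has to be controlled: we show that it is finite over the localization $R_{\mathfrak p}$ at its center and has the same spectrum (Lemma~\ref{lem:finite}). Second, a bijection on spectra need not survive base change, because a residue field extension $\ell/\kappa$ may split in $\ell\otimes_\kappa\kappa'$. Purely inseparable extensions do not split, and Lemma~\ref{lem:insep} shows that the extension at $\mathfrak q$ is purely inseparable when $\dim R_{\mathfrak p}/\mathfrak qR_{\mathfrak p}\ge2$. The remaining primes are handled by the Henselian hypothesis (Lemma~\ref{lem:hens}).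

\begin{lemma}\label{lem:finite}
Let $R$ be an excellent domain such that $R_{\mathfrak p_0}$ is a DVR for every prime $\mathfrak p_0$ of height one. Let $C$ be a local GD-overring of $R$ with center $\mathfrak p$. Then $C$ is finite over $R_{\mathfrak p}$ and $\operatorname{Spec}C\to\operatorname{Spec}R_{\mathfrak p}$ is bijective.
\end{lemma}

\begin{proof}
If $\mathfrak p=0$, then $C=K=R_{\mathfrak p}$. Let $\mathfrak p\neq0$. The integral closure $R'$ of $R_{\mathfrak p}$ is finite over $R_{\mathfrak p}$ by (E1) and (E2), so it is a Noetherian normal domain. Let $P$ be a height-one prime of $R'$. By (E4), $\mathfrak p_0=P\cap R\subseteq\mathfrak p$ has height one. The ring $R'_P\ne K$ contains the DVR $R_{\mathfrak p_0}$, so $R'_P=R_{\mathfrak p_0}$, and this ring contains $C$ by Lemma~\ref{lem:trap}. Intersecting over all $P$ gives $C\subseteq R'$, so $C$ is finite over $R_{\mathfrak p}$ and Noetherian.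

Let $P$ be a height-one prime of $C$. Again $\mathfrak p_0=P\cap R$ has height one by (E4). The overring $(R\setminus\mathfrak p_0)^{-1}C$ is integral over the normal ring $R_{\mathfrak p_0}$, hence equal to it, so $P$ is the only prime of $C$ over $\mathfrak p_0$. Lemmas~\ref{lem:center}(1) and~\ref{lem:gdbij} finish the proof.
\end{proof}

\begin{lemma}\label{lem:insep}
Let $D\subseteq D'$ be a finite extension of domains with $(D,\mathfrak m)$ Noetherian local, $\dim D\ge2$ and $\operatorname{Spec}D'\to\operatorname{Spec}D$ bijective. Then $\operatorname{Frac}D'$ is purely inseparable over $\operatorname{Frac}D$.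
\end{lemma}

The idea is to find a prime modulo which a separable minimal polynomial $g$ acquires a root: we choose a fraction $r/h$ and pass to a component of the locus $g(r/h)=0$. Taking $r,h\in\mathfrak m$ makes this locus nonempty, and $\dim D\ge2$ lets us keep $h$ and the discriminant from vanishing along it. In dimension one the lemma is false: $k[z]_{(z)}\subset k[z]_{(z)}[x]/(x^n-z)$ with $n\ge 2$ invertible in $k$ is a finite extension of one-dimensional local domains with a nontrivial separable extension of fraction fields.

\begin{proof}
Let $F=\operatorname{Frac}D$ and suppose the extension is not purely inseparable. Then some $a\in\operatorname{Frac}D'\setminus F$ is separable over $F$. We have $\operatorname{Frac}D'=(D\setminus0)^{-1}D'$, and replacing $a$ by $da$ multiplies the $i$-th coefficient of the minimal polynomial by $d^i$. So we may assume that $a\in D'$ and that its minimal polynomial $g=X^e+c_1X^{e-1}+\dots+c_e$, $e\ge2$, lies in $D[X]$. Division by the monic polynomial $g$ shows $D[a]=D[X]/(g)$. Two primes of $D[a]$ over the same prime of $D$ lift to primes of $D'$, which coincide; so $\operatorname{Spec}D[a]\to\operatorname{Spec}D$ is injective.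

Let $h=\operatorname{disc}(g)\,t$ with $0\ne t\in\mathfrak m$; then $0\ne h\in\mathfrak m$ as $g$ is separable. The minimal primes $\mathfrak p_1,\dots,\mathfrak p_s$ of $hD$ have height one, so by prime avoidance there is $r\in\mathfrak m\setminus\bigcup\mathfrak p_i$. A height-one prime containing $h$ is one of the $\mathfrak p_i$, so no height-one prime contains both $r$ and $h$. Put
\[
G=h^eg(r/h)=r^e+c_1r^{e-1}h+\dots+c_eh^e\in\mathfrak m .
\]
Then $G\ne0$, because $G\equiv r^e\not\equiv0\bmod\mathfrak p_1$. Let $\mathfrak p$ be a minimal prime of $GD$; it has height one. If $h\in\mathfrak p$, then $r^e\in\mathfrak p$, which is impossible. So $h\notin\mathfrak p$. The image $\bar g$ of $g$ in $\kappa(\mathfrak p)[X]$ has nonzero discriminant, hence no repeated root, and it has the root $\bar r/\bar h$. Since $e\ge2$, it has at least two distinct monic irreducible factors. So the fiber ring $\kappa(\mathfrak p)[X]/(\bar g)$ has at least two primes, that is, $D[a]$ has two primes over $\mathfrak p$, a contradiction.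
\end{proof}

\begin{lemma}\label{lem:hens}
Let $R$ be an excellent Henselian local domain, $\mathfrak q$ a prime of $R$ and $\ell$ a finite extension field of $\kappa(\mathfrak q)$. Then $\mathfrak q\widehat R$ is a prime lying over $\mathfrak q$, and $\ell\otimes_{\kappa(\mathfrak q)}\kappa(\mathfrak q\widehat R)$ is a field.
\end{lemma}

\begin{proof}
Let $N$ be the integral closure of $R/\mathfrak q$ in $\ell$. By (E1) and (E2) it is finite over $R$ and excellent. It is a normal domain, and it is local because $R$ is Henselian. Hence $N\otimes_R\widehat R=\widehat N$, a domain by (E3). By flatness $\widehat R/\mathfrak q\widehat R\subseteq\widehat N$, so $\mathfrak q\widehat R$ is prime, and $\mathfrak q\widehat R\cap R=\mathfrak q$ by faithful flatness. Since $\ell=N\otimes_{R/\mathfrak q}\kappa(\mathfrak q)$,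
\[
\ell\otimes_{\kappa(\mathfrak q)}\kappa(\mathfrak q\widehat R)=N\otimes_{R/\mathfrak q}\kappa(\mathfrak q\widehat R)=\widehat N\otimes_{\widehat R/\mathfrak q\widehat R}\kappa(\mathfrak q\widehat R)
\]
is the localization of the domain $\widehat N$ at the nonzero elements of $\widehat R/\mathfrak q\widehat R$. It is a domain that is finite over a field, hence a field.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:hensel}]
Lemma~\ref{lem:hens} with $\mathfrak q=0$ shows that $\widehat R$ is a domain. Assume that $\widehat R$ is perinormal. For a prime $\mathfrak p$ of $R$ put $P=\mathfrak p\widehat R$, a prime over $\mathfrak p$. The map $R_{\mathfrak p}\to\widehat R_P$ is flat and local, and its closed fiber $\widehat R_P/\mathfrak p\widehat R_P$ is a field. For a flat local map of Noetherian local rings the dimension of the target is the dimension of the source plus the dimension of the closed fiber. Therefore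
\begin{equation}\label{eq:dim}
\dim\widehat R_P/\mathfrak q\widehat R_P=\dim R_{\mathfrak p}/\mathfrak qR_{\mathfrak p}\qquad\text{for all primes }\mathfrak q\subseteq\mathfrak p .
\end{equation}

\emph{Step 1: height one.} If $\operatorname{ht}\mathfrak p=1$, then $\operatorname{ht}P=1$ by \eqref{eq:dim} with $\mathfrak q=0$. So $\widehat R_P$ is a DVR by Proposition~\ref{prop:normal}(2), and $R_{\mathfrak p}$ is normal by Lemma~\ref{lem:flat}, hence a DVR.

\emph{Step 2: base change.} Let $C$ be a local GD-overring of $R$ with center $\mathfrak p$, and $P=\mathfrak p\widehat R$. By Step 1 and Lemma~\ref{lem:finite}, $C$ is finite over $R_{\mathfrak p}$, and for each prime $\mathfrak q\subseteq\mathfrak p$ there is exactly one prime $Q_{\mathfrak q}$ of $C$ over $\mathfrak q$. By Lemma~\ref{lem:flat}, $\widetilde C=C\otimes_{R_{\mathfrak p}}\widehat R_P$ is a finite overring of $\widehat R_P$. We show in Step 3 that $\operatorname{Spec}\widetilde C\to\operatorname{Spec}\widehat R_P$ is bijective. Since $\widehat R_P$ is perinormal by Lemma~\ref{lem:center}(3), Lemma~\ref{lem:bij} then gives $\widetilde C=\widehat R_P$, and Lemma~\ref{lem:flat} gives $C=R_{\mathfrak p}$. Thus $R$ is perinormal.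

\emph{Step 3: the fibers.} Let $\widehat{\mathfrak q}\subseteq P$ be a prime of $\widehat R$ and $\mathfrak q=\widehat{\mathfrak q}\cap R\subseteq\mathfrak p$. The fiber ring of $\widetilde C$ over $\widehat{\mathfrak q}$ is $(C\otimes_{R_{\mathfrak p}}\kappa(\mathfrak q))\otimes_{\kappa(\mathfrak q)}\kappa(\widehat{\mathfrak q})$. The first factor is a finite $\kappa(\mathfrak q)$-algebra with a single prime, so its maximal ideal is nilpotent and its residue field is the finite extension $\ell=\kappa(Q_{\mathfrak q})$ of $\kappa(\mathfrak q)$. Hence the primes of $\widetilde C$ over $\widehat{\mathfrak q}$ correspond to the primes of $\Lambda=\ell\otimes_{\kappa(\mathfrak q)}\kappa(\widehat{\mathfrak q})\ne0$, and we must show that $\Lambda$ has only one.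

Suppose $\dim R_{\mathfrak p}/\mathfrak qR_{\mathfrak p}\ge2$. The finite extension of domains $R_{\mathfrak p}/\mathfrak qR_{\mathfrak p}\subseteq C/Q_{\mathfrak q}$ is surjective on spectra by lying over and injective as a restriction of $\operatorname{Spec}C\to\operatorname{Spec}R_{\mathfrak p}$. By Lemma~\ref{lem:insep}, $\ell/\kappa(\mathfrak q)$ is purely inseparable. In characteristic $0$ this means $\Lambda=\kappa(\widehat{\mathfrak q})$. In characteristic $p>0$ there is a power $p^j$ with $\ell^{p^j}\subseteq\kappa(\mathfrak q)$, and $\bigl(\sum a_i\otimes b_i\bigr)^{p^j}=\sum a_i^{p^j}\otimes b_i^{p^j}$ lies in the field $\kappa(\widehat{\mathfrak q})$. So every element of $\Lambda$ is nilpotent or a unit, and $\Lambda$ has one prime.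

Suppose $\dim R_{\mathfrak p}/\mathfrak qR_{\mathfrak p}\le1$. By \eqref{eq:dim} and Lemma~\ref{lem:hens}, $\widehat R_P/\mathfrak q\widehat R_P$ is a local domain of dimension at most one. Since $\mathfrak q\widehat R\subseteq\widehat{\mathfrak q}\subseteq P$, either $\widehat{\mathfrak q}=\mathfrak q\widehat R$ or $\widehat{\mathfrak q}=P$. In the second case $\mathfrak q=P\cap R=\mathfrak p$, so again $\widehat{\mathfrak q}=\mathfrak q\widehat R$. By Lemma~\ref{lem:hens}, $\Lambda$ is a field.
\end{proof}

\begin{remark}
The Henselian hypothesis enters only through Lemma~\ref{lem:hens}, and the nodal ring $R$ of Theorem~\ref{thm:main}(2) shows where the proof breaks without it. There $C=B$, $\mathfrak p=\mathfrak m$, $\mathfrak q=I$ and $\dim R/I=1$. The ideal $I\widehat R$ is prime with residue field $\widehat F$, but for $\ell=L$ the ring $\Lambda=L\otimes_F\widehat F\cong\widehat F\times\widehat F$ has two primes, so $\widetilde C=\widehat B$ has two primes over $I\widehat R$.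
\end{remark}

\begin{thebibliography}{9}

\bibitem{ES}
Neil Epstein and Jay Shapiro, \emph{Perinormality -- a generalization of Krull domains}, arXiv:1501.03411 (2015).

\bibitem{Hei}
R. Heitmann, \emph{Characterization of completions of unique factorization domains}, Trans. AMS \textbf{337} (1993).

\end{thebibliography}
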